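\title{Non-trivial type and the Euclidean distance of finite-dimensional subspaces}

\begin{abstract}
For a complex Banach space $E$ let $d_n(E)$ be the supremum of the Banach--Mazur distances from subspaces of dimension at most $n$ to the Hilbert spaces of the same dimension. The space $E$ has non-trivial type if and only if $d_n(E)=o(\sqrt n)$. We show that this cannot be improved to $d_n(E)=O(n^\beta)$ for some $\beta<1/2$: there is a superreflexive space of non-trivial type with $d_n(E)\ge c\sqrt{n/\log(en)}$ for all $n$. It is obtained by real interpolation between two splittings of $\mathbb C^n\oplus\mathbb C^n$ that differ by a random sign matrix. We also show that type $p$ implies $d_n(E)\le C\sqrt n\,(\log\log n/\log n)^{1/p'}$, and that for $1<p<2$ the exponent $1/p'$ is optimal.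
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, Banach spaces, subspaces and dimensions are complex, $\ell_r^n$ is $\mathbb C^n$ with the norm $\|\cdot\|_r$, logarithms are natural, and $1/p+1/p'=1$. The Banach--Mazur distance $d_{\mathrm{BM}}(E_1,E_2)$ of two isomorphic spaces is the infimum of $\|\Phi\|\|\Phi^{-1}\|$ over all isomorphisms $\Phi\colon E_1\to E_2$. For a Banach space $E$ and $n\ge1$ put
\[
d_n(E)=\sup\bigl\{d_{\mathrm{BM}}\bigl(F,\ell_2^{\dim F}\bigr): F\subseteq E \text{ a subspace},\ \dim F\le n\bigr\}.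
\]
The sequence $d_n(E)$ measures how far $E$ is from a Hilbert space at the level of $n$-dimensional subspaces. It is constantly $1$ for a Hilbert space, and John's bound $d_n(E)\le\sqrt n$ holds for every $E$ (see Remark~\ref{rem:john}). Let $\mathcal B_{\beta<1/2}$ be the class of spaces that improve on John's bound by a power of $n$: those $E$ for which there are $0<\beta<1/2$ and $C>0$ with $d_n(E)\le Cn^\beta$ for all $n\ge1$.

Let $\epsilon_1,\epsilon_2,\dots$ be independent uniformly distributed signs in $\{\pm1\}$. A Banach space $E$ has \emph{type $r\in(1,2]$} with constant $T$ if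
\[
\mathbb E\Bigl\|\sum_{i=1}^m\epsilon_i\xi_i\Bigr\|^r\le T^r\sum_{i=1}^m\|\xi_i\|^r\qquad\text{for all } m \text{ and all } \xi_1,\dots,\xi_m\in E .
\]
For $r=1$ this would be the triangle inequality, so type $r>1$ says that random signs produce cancellation. The space has \emph{non-trivial type} if it has type $r$ for some $r>1$, and $\mathcal B_{\mathrm{type}>1}$ denotes the class of such spaces. It is known that
\begin{equation}\label{eq:fact}
E\in\mathcal B_{\mathrm{type}>1}\iff \lim_{n\to\infty}n^{-1/2}d_n(E)=0,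
\end{equation}
and in particular $\mathcal B_{\beta<1/2}\subseteq\mathcal B_{\mathrm{type}>1}$. (Both implications of \eqref{eq:fact} are recovered below, by Corollary~\ref{cor:converse} and Theorem~\ref{thm:B}.) We answer the following question from Mimura and Sako~\cite{MS}: \emph{is this inclusion strict?}

There is a reason to guess that it is not. For $m\ge1$ let $\tau_m(E)$ be the least $\tau$ such that
\begin{equation}\label{eq:tau}
\Bigl(\mathbb E\Bigl\|\sum_{i=1}^m\epsilon_i\xi_i\Bigr\|^2\Bigr)^{1/2}\le\tau\Bigl(\sum_{i=1}^m\|\xi_i\|^2\Bigr)^{1/2}\qquad\text{for all }\xi_1,\dots,\xi_m\in E .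
\end{equation}
This quantity looks much like $d_m(E)$. It is $1$ for Hilbert spaces, it is at most $\sqrt m$ and at most $d_m(E)$, and the unit vectors show $\tau_m(\ell_1)=\sqrt m$, so that $d_m(\ell_1)=\sqrt m$ as well. But $\tau_m$ is submultiplicative, so a gain over $\sqrt m$ for a single $m$ improves itself to a power gain (Lemma~\ref{lem:tau}). The simplest examples point the same way: the identity map gives $d_{\mathrm{BM}}(\ell_r^n,\ell_2^n)\le n^{|1/r-1/2|}$, a power gain for $1<r<\infty$. One might expect $d_n$ to improve itself in the same manner. It does not.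

\begin{theorem}\label{thm:A}
For every $a\in[2,\infty)$ there are a complex Banach space $E$ of non-trivial type and $c>0$ with
\[
d_n(E)\ge c\,\sqrt n\,(\log(en))^{-1/a}\qquad\text{for all }n\ge1 .
\]
In particular $E\in\mathcal B_{\mathrm{type}>1}\setminus\mathcal B_{\beta<1/2}$, so the inclusion $\mathcal B_{\beta<1/2}\subseteq\mathcal B_{\mathrm{type}>1}$ is strict.
\end{theorem}

The space constructed in the proof is superreflexive (Proposition~\ref{prop:super}). A logarithmic gain, on the other hand, is always present.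

\begin{theorem}\label{thm:B}
If $E$ has type $p\in(1,2]$, there is $C$ with
\[
d_n(E)\le C\sqrt n\,\Bigl(\frac{\log\log n}{\log n}\Bigr)^{1/p'}\qquad\text{for all }n\ge16 .
\]
\end{theorem}

\begin{theorem}\label{thm:C}
For all $1<p<2$ and $\delta>0$ there are a complex Banach space $E$ of type $p$ and $c>0$ with $d_n(E)\ge c\sqrt n\,(\log(en))^{-1/p'-\delta}$ for all $n\ge1$.
\end{theorem}

\begin{corollary}\label{cor:D}
A complex Banach space $E$ has non-trivial type if and only if $d_n(E)=O(\sqrt n(\log n)^{-\gamma})$ for some $\gamma>0$. No single $\gamma>0$ works for all such $E$.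
\end{corollary}

Section~\ref{sec:tools} collects the tools for bounding type from above and distance from below, and Section~\ref{sec:idea} explains the construction in the case $a=2$. Sections~\ref{sec:matrix}--\ref{sec:type} prove Theorems~\ref{thm:A} and~\ref{thm:C}. Section~\ref{sec:upper} proves Theorem~\ref{thm:B} and Corollary~\ref{cor:D} and depends only on Section~\ref{sec:tools}.

\section{Type constants and trace norms}\label{sec:tools}

We never verify the type inequality directly. We estimate the numbers $\tau_m$ of \eqref{eq:tau}, which behave well under all operations used later.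

\begin{lemma}\label{lem:tau}
Let $Z,Z',Z_1,Z_2,\dots$ be Banach spaces.
\begin{itemize}
\item[(a)] $\tau_m(Z)$ is nondecreasing in $m$, $\tau_m(Z)\le\sqrt m$, $\tau_m(Z)\le d_m(Z)$, and $\tau_m(Z)\le d_{\mathrm{BM}}(Z,Z')\,\tau_m(Z')$ if $Z$ and $Z'$ are isomorphic.
\item[(b)] $\tau_{mm'}(Z)\le\tau_m(Z)\tau_{m'}(Z)$. Hence, if $\tau_M(Z)\le M^\sigma$ for some $M\ge2$ and $\sigma\ge0$, then $\tau_m(Z)\le M^\sigma m^\sigma$ for all $m$.
\item[(c)] $\tau_m\bigl((\bigoplus_nZ_n)_{\ell_2}\bigr)=\sup_n\tau_m(Z_n)$.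
\item[(d)] If $\tau_m(Z)\le Am^\sigma$ for all $m$, where $\sigma\ge0$, then $Z$ has type $r$ for every $r>1$ with $1/r>\sigma+1/2$.
\item[(e)] $\tau_m(\ell_r^n)\le m^{1/r-1/2}$ for $1\le r\le2$, and $\tau_m(\ell_r^n)\le K_r$ for $2\le r<\infty$, where $K_r$ depends only on $r$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Adding a zero vector gives monotonicity, and $\|\sum\epsilon_i\xi_i\|\le\sum\|\xi_i\|\le\sqrt m\,(\sum\|\xi_i\|^2)^{1/2}$. The last inequality of (a) follows by transporting \eqref{eq:tau} through an isomorphism. In a Hilbert space \eqref{eq:tau} is an identity with $\tau=1$, and $m$ vectors span a subspace of dimension at most $m$; hence $\tau_m(Z)\le d_m(Z)$.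

(b) Index $mm'$ vectors as $\xi_{il}$, $i\le m$, $l\le m'$, and let $\epsilon'_l$ be further independent signs. The families $(\epsilon_{il})$ and $(\epsilon'_l\epsilon_{il})$ have the same distribution, so $\sum\epsilon_{il}\xi_{il}$ is distributed like $\sum_l\epsilon'_lw_l$ with $w_l=\sum_i\epsilon_{il}\xi_{il}$. Averaging first over $\epsilon'$,
\[
\mathbb E\Bigl\|\sum_l\epsilon'_lw_l\Bigr\|^2\le\tau_{m'}(Z)^2\sum_l\mathbb E\|w_l\|^2\le\tau_{m'}(Z)^2\tau_m(Z)^2\sum_{i,l}\|\xi_{il}\|^2 .
\]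
Given $m$, take $k\ge1$ with $M^{k-1}\le m<M^k$. Then $\tau_m(Z)\le\tau_{M^k}(Z)\le M^{k\sigma}\le(Mm)^\sigma$.

(c) Square \eqref{eq:tau} in each summand and add; this gives ``$\le$''. Each $Z_n$ is a subspace of the sum, which gives ``$\ge$''.

(d) Put $\rho=\sigma+1/2$, so that $r\rho<1$ and $r<2$. Let $\sum\|\xi_i\|^r=1$ and $I_k=\{i:2^{-k-1}<\|\xi_i\|\le2^{-k}\}$ for $k\ge0$. Then $|I_k|\le2^{(k+1)r}$, and summing over the nonempty $I_k$,
\[
\Bigl(\mathbb E\Bigl\|\sum_i\epsilon_i\xi_i\Bigr\|^2\Bigr)^{1/2}\le\sum_k\tau_{|I_k|}(Z)\,|I_k|^{1/2}2^{-k}\le A\sum_k|I_k|^\rho2^{-k}\le A\sum_{k\ge0}2^{(k+1)r\rho-k}<\infty .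
\]
Since $r<2$, the $L_r$-norm of $\|\sum\epsilon_i\xi_i\|$ is at most its $L_2$-norm.

(e) Let $\zeta=\sum_i\epsilon_i\xi_i$ with coordinates $\zeta(j)$, and $\omega_j=(\sum_i|\xi_i(j)|^2)^{1/2}=(\mathbb E|\zeta(j)|^2)^{1/2}$. For $r\le2$, the triangle inequality in $L_{2/r}$ applied to $\|\zeta\|_r^r=\sum_j|\zeta(j)|^r$ gives
\[
(\mathbb E\|\zeta\|_r^2)^{r/2}\le\sum_j\omega_j^r\le\sum_j\sum_i|\xi_i(j)|^r=\sum_i\|\xi_i\|_r^r ,
\]
and $(\sum_i\|\xi_i\|_r^r)^{1/r}\le m^{1/r-1/2}(\sum_i\|\xi_i\|_r^2)^{1/2}$ by H\"older's inequality. For $2\le r<\infty$, Khinchine's inequality states $\mathbb E|\zeta(j)|^r\le K_r^r\omega_j^r$ with $K_r$ depending only on $r$, so $(\mathbb E\|\zeta\|_r^2)^{1/2}\le(\mathbb E\|\zeta\|_r^r)^{1/r}\le K_r\|\omega\|_r$. The triangle inequality in $\ell_{r/2}^n$ applied to $\omega_j^2=\sum_i|\xi_i(j)|^2$ gives $\|\omega\|_r^2\le\sum_i\|\xi_i\|_r^2$.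
\end{proof}

\begin{corollary}\label{cor:converse}
If $d_M(E)<\sqrt M$ for some $M\ge2$, then $E$ has non-trivial type.
\end{corollary}

\begin{proof}
By (a), $\tau_M(E)\le M^\sigma$ for some $0\le\sigma<1/2$. Apply (b) and (d).
\end{proof}

The bound $d_m\ge\tau_m$ is useless for Theorem~\ref{thm:A}, whose space must have small $\tau_m$. A finer lower bound uses orthogonal matrices in place of signs. For a matrix $M$ with singular values $s_1\ge s_2\ge\cdots$, the operator norm on $\ell_2$, the Hilbert--Schmidt norm and the trace norm are $\|M\|_{2\to2}=s_1$, $\|M\|_{HS}=(\sum s_l^2)^{1/2}=(\sum|M_{ij}|^2)^{1/2}$ and $\|M\|_{S_1}=\sum s_l$. Directly from these formulas,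
\begin{equation}\label{eq:schatten}
\|M\|_{HS}^2\le\|M\|_{2\to2}\|M\|_{S_1},\qquad\|M\|_{S_1}\le\sqrt{\operatorname{rank}M}\,\|M\|_{HS}.
\end{equation}
Write an $N\times N$ matrix as $M_{ij}=\sum_ls_l\,\phi_l(i)\overline{\psi_l(j)}$ with orthonormal bases $(\phi_l)$, $(\psi_l)$. Then for every $N\times N$ matrix $U=(U_{ij})$
\begin{equation}\label{eq:duality}
\Bigl|\sum_{i,j}U_{ij}M_{ij}\Bigr|=\Bigl|\sum_ls_l\sum_{i,j}U_{ij}\overline{\psi_l(j)}\phi_l(i)\Bigr|\le\|U\|_{2\to2}\|M\|_{S_1}.
\end{equation}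
If $M$ is real, the bases can be taken real, and the orthogonal matrix $U_{ij}=\sum_l\phi_l(i)\psi_l(j)$ satisfies $\sum U_{ij}M_{ij}=\|M\|_{S_1}$.

\begin{lemma}\label{lem:trace}
Let $u_1,\dots,u_n\in Z$ and $f_1,\dots,f_n\in Z^*$ with $\|u_j\|\le1$ and $\|f_i\|\le\kappa$, and assume that the matrix $W=(f_i(u_j))$ is real. Then $d_n(Z)\ge\|W\|_{S_1}/(\kappa n)$.
\end{lemma}

\begin{proof}
Let $G$ be the span of the $u_j$, let $\Phi\colon G\to\ell_2^{\dim G}$ be an isomorphism, and $D=\|\Phi\|\|\Phi^{-1}\|$. Let $U$ be orthogonal with $\sum U_{ij}W_{ij}=\|W\|_{S_1}$, and put $v_i=\sum_jU_{ij}u_j$. In a Hilbert space, $\sum_i\|\sum_jU_{ij}h_j\|^2=\sum_j\|h_j\|^2$ because the columns of $U$ are orthonormal. Hence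
\[
\sum_i\|v_i\|^2\le\|\Phi^{-1}\|^2\sum_i\Bigl\|\sum_jU_{ij}\Phi u_j\Bigr\|^2=\|\Phi^{-1}\|^2\sum_j\|\Phi u_j\|^2\le D^2n ,
\]
and $\|W\|_{S_1}=\sum_if_i(v_i)\le\kappa\sum_i\|v_i\|\le\kappa\sqrt n\cdot D\sqrt n$.
\end{proof}

\begin{example}
In $Z=\ell_1^2$ take $u_j=e_j$, $f_1(x)=x_1+x_2$, $f_2(x)=x_1-x_2$. The functionals have norm $1$, both singular values of $W$ equal $\sqrt2$, and the lemma gives $d_2(\ell_1^2)\ge\sqrt2$, which is John's bound.
\end{example}

\section{The idea of the construction}\label{sec:idea}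

Let $B=(b_{ij})$ be an $n\times n$ sign matrix with $\|B\|_{2\to2}\le9\sqrt n$. By \eqref{eq:schatten}, $\|B\|_{S_1}\ge n^{3/2}/9$. If a space $Z$ carries vectors $u_j$ and functionals $f_i$ of norm at most $1$ with $f_i(u_j)=b_{ij}/\Lambda$, then $d_n(Z)\ge\sqrt n/(9\Lambda)$ by Lemma~\ref{lem:trace}. The task is to find such a $Z$ of non-trivial type, with constants independent of $n$ and with $\Lambda$ as small as possible.

Type puts a constraint on $\Lambda$. Suppose that for some set $J$ of $m$ columns every sign pattern $(\epsilon_j)_{j\in J}$ occurs as $(b_{ij})_{j\in J}$ for some row $i$. Then $\|\sum_{j\in J}\epsilon_ju_j\|\ge m/\Lambda$ for all signs, and type $p$ with constant $T$ forces $m/\Lambda\le Tm^{1/p}$, that is, $\Lambda\ge m^{1/p'}/T$. But $2^m\le n$, so this constraint is only of order $(\log n)^{1/p'}$. Theorem~\ref{thm:B} is a quantitative version of this observation, and Theorem~\ref{thm:C} says that a slightly larger power of $\log n$ can be achieved.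

Put $W=B/\Lambda$. Two spaces carry the required vectors and functionals for trivial reasons: $\ell_1^n$, with $u_j=e_j$ and $f_i$ the rows of $W$, and $\ell_\infty^n$, with $u_j$ the columns of $W$ and $f_i$ the coordinates. The unit vectors of $\ell_1^n$ rule out uniform type estimates in the first. We realize both on the same vector space $\mathbb C^n\oplus\mathbb C^n\ni(y,x)$, with $u_j=(We_j,e_j)$ and $f_i(y,x)=y_i$. For $a=2$ the two norms are
\[
\|(y,x)\|_0=\max(\|x\|_1,\|y-Wx\|_2),\qquad\|(y,x)\|_1=\max(\|x\|_2,\|y\|_\infty).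
\]
The first is $\ell_1^n\oplus\ell_2^n$, split along the graph of $W$; the second is $\ell_2^n\oplus\ell_\infty^n$, split along the coordinates. The $u_j$ and $f_i$ are bounded for both norms, hence for any norm interpolated between them. The point is that the two bad summands sit in different places. On the subspace $\{x=0\}$ the norms are those of $\ell_2^n$ and $\ell_\infty^n$, on the quotient by it they are those of $\ell_1^n$ and $\ell_2^n$. In each pair one member is Hilbertian, so interpolation improves the type of the subspace and of the quotient, and type passes, almost without loss, from a subspace and its quotient to the whole space.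

The difficulty is that the subspace and the quotient of the interpolated space need not be the interpolated subspace and quotient, because the two splittings differ. Real interpolation builds a vector from pieces, each measured by $\max(\|u\|_0,t\|u\|_1)$ for some $t>0$. So every $x$ must be lifted well for both norms at once: given $t$, we need $y$ with
\[
\|y-Wx\|_2\le C\max(\|x\|_1,t\|x\|_2),\qquad t\|y\|_\infty\le C\max(\|x\|_1,t\|x\|_2).
\]

\begin{example}\label{ex:lift}
Let $x=\sum_{j\in J}\epsilon_je_j$ with $|J|=s$, and $t=\sqrt s$. Then $\|x\|_1=t\|x\|_2=s$, and we need $\|y-Wx\|_2\le Cs$ and $\|y\|_\infty\le C\sqrt s$. The choice $y=0$ fails: the average of $\|Wx\|_2^2$ over the signs is $ns/\Lambda^2$, which exceeds $C^2s^2$ when $s<n/(C\Lambda)^2$. The choice $y=Wx$ fails: for $\epsilon_j=b_{1j}$ the first coordinate of $Wx$ is $s/\Lambda$, which exceeds $C\sqrt s$ when $s>(C\Lambda)^2$. Now let $I$ be the set of positions of the $s$ largest moduli of coordinates of $Wx$,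 and let $y$ equal $0$ on $I$ and $Wx$ off $I$. If $N_s$ is the largest norm of an $s\times s$ submatrix of $B$, then $\|y-Wx\|_2\le N_s\sqrt s/\Lambda$, and $\|y\|_\infty\le s^{-1/2}\|y-Wx\|_2\le N_s/\Lambda$. Both requirements hold once $N_s\le C\Lambda\sqrt s$.

This condition costs a logarithm. Let $n\ge4$ and $m=\lfloor\frac12\log_2n\rfloor$. On the first $m$ rows the columns show at most $2^m\le\sqrt n$ patterns, so $\sqrt n\ge m$ columns share a pattern. This gives an $m\times m$ sign matrix of rank one, whose norm is $m$. Thus $N_m\ge m$ and $\Lambda\ge\sqrt m/C$. A random matrix shows that $\Lambda=\sqrt{\log(en)}$ suffices.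
\end{example}

For general $a$ we replace $\ell_2^n$ by $\ell_a^n$ in the subspace and by $\ell_{a'}^n$ in the quotient. This lowers $\Lambda$ to $(\log(en))^{1/a}$ at the price of a worse type.

\section{Sign matrices and simultaneous lifting}\label{sec:matrix}

\begin{lemma}\label{lem:matrix}
For every $n$ there is a matrix $B=(b_{ij})\in\{\pm1\}^{n\times n}$ such that for $1\le s\le n$ every $s\times s$ submatrix has $\ell_2\to\ell_2$ norm at most $9\sqrt{s\log(en/s)}$.
\end{lemma}

\begin{proof}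
Let the $b_{ij}$ be independent random signs. Fix $s$ and put $L=\log(en/s)\ge1$. The norm of a real matrix is its largest singular value, so it can be computed on real vectors. For sets $I,J$ of size $s$ and unit vectors $x\in\mathbb R^J$, $y\in\mathbb R^I$ we have $\sum_{i,j}x_j^2y_i^2=1$, and Hoeffding's inequality gives $P(|\sum b_{ij}x_jy_i|>\lambda)\le2e^{-\lambda^2/2}$. The unit sphere of $\mathbb R^s$ contains a $\frac14$-net of at most $9^s$ points. If $x_0,y_0$ are net points within $\frac14$ of unit vectors $x,y$ and $M$ is the submatrix, then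
\[
|\langle Mx,y\rangle-\langle Mx_0,y_0\rangle|\le|\langle M(x-x_0),y\rangle|+|\langle Mx_0,y-y_0\rangle|\le\tfrac12\|M\|_{2\to2},
\]
so $\|M\|_{2\to2}$ is at most twice the maximum of $|\langle Mx_0,y_0\rangle|$ over the nets. There are $\binom ns^2\le(en/s)^{2s}=e^{2sL}$ pairs $(I,J)$ and at most $81^s\le e^{4.4sL}$ pairs of net points. With $\lambda^2=20sL$, the probability that some $s\times s$ submatrix has norm greater than $2\lambda$ is at most $2e^{2sL+4.4sL-10sL}\le2e^{-3.6s}$. The sum over $s\ge1$ is $2/(e^{3.6}-1)<1$, and $2\sqrt{20}\le9$.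
\end{proof}

From now on fix $a\in[2,\infty)$ and $b=a'\in(1,2]$. For each $n$ fix a matrix $B$ as in the lemma and put
\[
\Lambda=(\log(en))^{1/a}\ge1,\qquad W=B/\Lambda .
\]
The case $s=n$ gives $\|B\|_{2\to2}\le9\sqrt n$, so \eqref{eq:schatten} and $\|B\|_{HS}^2=n^2$ yield
\begin{equation}\label{eq:S1}
\|W\|_{S_1}\ge\frac{n^{3/2}}{9\Lambda}.
\end{equation}
Let $P_I$ be the coordinate projection onto $I\subseteq\{1,\dots,n\}$. In Example~\ref{ex:lift} the vector $x$ had exactly $s$ nonzero coordinates. A general $x$ is cut into blocks of $s$ coordinates, and the $\ell_1$-norm pays for all blocks but the first.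

\begin{lemma}\label{lem:block}
If $|I|=s$ and $x\in\mathbb C^n$, then $\|P_IWx\|_a\le9\,(s^{1/a}\|x\|_b+\|x\|_1)$.
\end{lemma}

\begin{proof}
The Riesz--Thorin theorem says that a complex matrix with $\ell_1\to\ell_\infty$ norm $\le M_0$ and $\ell_2\to\ell_2$ norm $\le M_1$ has $\ell_b\to\ell_a$ norm $\le M_0^{1-2/a}M_1^{2/a}$; here $a\ge2$ is used. For $|J|\le s$ the matrix $P_IBP_J$ has $M_0=1$ and, being part of an $s\times s$ submatrix, $M_1=9\sqrt{s\log(en)}$. So its $\ell_b\to\ell_a$ norm is at most $9^{2/a}(s\log(en))^{1/a}\le9s^{1/a}\Lambda$, that is, $\|P_IWP_Jx\|_a\le9s^{1/a}\|P_Jx\|_b$.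

Order the coordinates by decreasing $|x_j|$ and cut them into consecutive blocks $J_0,J_1,\dots$ of size $s$, the last possibly smaller. For $k\ge1$ every $|x_j|$ with $j\in J_k$ is at most the average $s^{-1}\|P_{J_{k-1}}x\|_1$, so $\|P_{J_k}x\|_b\le s^{1/b-1}\|P_{J_{k-1}}x\|_1=s^{-1/a}\|P_{J_{k-1}}x\|_1$. Hence $\sum_k\|P_{J_k}x\|_b\le\|x\|_b+s^{-1/a}\|x\|_1$, and the claim follows from $P_IWx=\sum_kP_IWP_{J_k}x$.
\end{proof}

\begin{lemma}[Simultaneous lifting]\label{lem:lift}
For $x\in\mathbb C^n$ and $t>0$ put $J_X(t,x)=\max(\|x\|_1,t\|x\|_b)$. There is $y\in\mathbb C^n$ with $\|y-Wx\|_a\le27J_X(t,x)$ and $t\|y\|_\infty\le27J_X(t,x)$.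
\end{lemma}

\begin{proof}
If $t^a\ge n$, take $y=0$: Lemma~\ref{lem:block} with $s=n$ gives $\|Wx\|_a\le9(t\|x\|_b+\|x\|_1)\le18J_X(t,x)$. Otherwise let $s=\lceil t^a\rceil\in\{1,\dots,n\}$, let $I$ be the set of positions of the $s$ largest values of $|(Wx)_i|$, and put $y=Wx-P_IWx$. Then $\|y-Wx\|_a=\|P_IWx\|_a$, and
\[
\|y\|_\infty\le\min_{i\in I}|(Wx)_i|\le s^{-1/a}\|P_IWx\|_a\le t^{-1}\|P_IWx\|_a .
\]
It remains to bound $\|P_IWx\|_a$. If $t\le1$, then $s=1$ and $s^{1/a}\|x\|_b\le\|x\|_1$. If $t>1$, then $s\le2t^a$ and $s^{1/a}\|x\|_b\le2t\|x\|_b$. In both cases Lemma~\ref{lem:block} gives $\|P_IWx\|_a\le27J_X(t,x)$.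
\end{proof}

\section{The interpolated spaces}\label{sec:spaces}

\subsection*{The $J$-method in finite dimension}
Let $\|\cdot\|_0,\|\cdot\|_1$ be norms on a finite-dimensional space $V$, defining spaces $V_0,V_1$, and let $\theta\in(0,1)$. Put $J(t,u)=\max(\|u\|_0,t\|u\|_1)$. For a sequence $(u_k)_{k\in\mathbb Z}$ in $V$ let $c_k=2^{-k\theta}J(2^k,u_k)$, so that
\begin{equation}\label{eq:pieces}
\|u_k\|_0\le2^{k\theta}c_k,\qquad\|u_k\|_1\le2^{-k(1-\theta)}c_k .
\end{equation}
If $c=(c_k)\in\ell_2$, then $\sum_{k<0}\|u_k\|_0$ and $\sum_{k\ge0}\|u_k\|_1$ converge, so $\sum u_k$ converges absolutely in $V$. Define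
\[
\|u\|_\theta=\inf\Bigl\{\|c\|_2:\ u=\sum_{k\in\mathbb Z}u_k,\ c\in\ell_2\Bigr\}.
\]
This is the real $J$-method with exponent $2$; the exponent is chosen to match the squares in \eqref{eq:tau}. We write $V_\theta$ for $(V,\|\cdot\|_\theta)$ and call it the \emph{$\theta$-space} of the couple $(V_0,V_1)$.

\begin{lemma}\label{lem:J}
The function $\|\cdot\|_\theta$ is a norm on $V$ with the following properties.
\begin{itemize}
\item[(a)] $\|u\|_\theta\le\max(\|u\|_0,\|u\|_1)$ and $\|u\|_\theta\le2\|u\|_0^{1-\theta}\|u\|_1^\theta$.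
\item[(b)] If $\varphi$ is a seminorm on $V$ with $\varphi\le A_0\|\cdot\|_0$ and $\varphi\le A_1\|\cdot\|_1$, where $A_0,A_1>0$, then $\varphi\le\kappa_\theta A_0^{1-\theta}A_1^\theta\|\cdot\|_\theta$, where $\kappa_\theta^2=(1-4^{-\theta})^{-1}+(1-4^{-(1-\theta)})^{-1}$.
\item[(c)] A linear map between two couples that is a contraction $V_0\to V_0'$ and $V_1\to V_1'$ is a contraction $V_\theta\to V'_\theta$.
\item[(d)] If $\tau_m(V_0)\le t_0$ and $\tau_m(V_1)\le t_1$ with $t_0,t_1>0$, then $\tau_m(V_\theta)\le4t_0^{1-\theta}t_1^\theta$.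
\end{itemize}
\end{lemma}

\begin{proof}
(a) Use a single piece, placed at $k=0$ for the first bound. For the second let $u\neq0$ and place it at the $k$ with $2^k\le\|u\|_0/\|u\|_1<2^{k+1}$; then $c_k=2^{-k\theta}\|u\|_0\le(2\|u\|_1/\|u\|_0)^\theta\|u\|_0$.

(b) Let $\varrho=A_1/A_0$. By \eqref{eq:pieces},
\[
\varphi(u)\le\sum_k\varphi(u_k)\le A_0^{1-\theta}A_1^\theta\sum_k\min\bigl((2^k/\varrho)^\theta,(2^k/\varrho)^{-(1-\theta)}\bigr)c_k .
\]
The squares of the minima form two geometric series, over $2^k\le\varrho$ and over $2^k>\varrho$, with first terms at most $1$ and ratios $4^{-\theta}$ and $4^{-(1-\theta)}$. Apply the Cauchy--Schwarz inequality.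

The function $\|\cdot\|_\theta$ is finite by (a), homogeneous, and subadditive because each $J(2^k,\cdot)$ is a norm and decompositions can be added. It vanishes only at $0$ by (b) with $\varphi=\|\cdot\|_0$. Part (c) follows by applying the map to each piece.

(d) Let $\xi_1,\dots,\xi_m\in V$, $\eta>0$, and $\xi_i=\sum_k\xi_{i,k}$ with $\sum_k2^{-2k\theta}J(2^k,\xi_{i,k})^2\le\|\xi_i\|_\theta^2+\eta$. Put $\zeta_k=\sum_i\epsilon_i\xi_{i,k}$. Passing from the $\xi_{i,k}$ to $\zeta_k$ costs $t_0$ in one norm and $t_1$ in the other, and we balance the two by shifting the index. Choose $l\in\mathbb Z$ with $2^l\le t_0/t_1<2^{l+1}$. Then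
\[
\mathbb EJ(2^{k+l},\zeta_k)^2\le\mathbb E\|\zeta_k\|_0^2+2^{2(k+l)}\mathbb E\|\zeta_k\|_1^2\le(t_0^2+2^{2l}t_1^2)\sum_iJ(2^k,\xi_{i,k})^2\le2t_0^2\sum_iJ(2^k,\xi_{i,k})^2 .
\]
Decompose $\sum_i\epsilon_i\xi_i=\sum_k\zeta_k$ with $\zeta_k$ placed at the index $k+l$. As $2^{-l}<2t_1/t_0$,
\[
\mathbb E\Bigl\|\sum_i\epsilon_i\xi_i\Bigr\|_\theta^2\le\sum_k2^{-2(k+l)\theta}\,\mathbb EJ(2^{k+l},\zeta_k)^2\le2t_0^2\Bigl(\frac{2t_1}{t_0}\Bigr)^{2\theta}\sum_i\bigl(\|\xi_i\|_\theta^2+\eta\bigr).
\]
Let $\eta\to0$ and note $\sqrt2\cdot2^\theta\le4$.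
\end{proof}

\subsection*{The spaces $X_n$, $Y_n$, $E_n$}
Fix $\theta\in(0,1)$ in addition to $a$. Let $X_n$ be the $\theta$-space of $(\ell_1^n,\ell_b^n)$, let $Y_n$ be the $\theta$-space of $(\ell_a^n,\ell_\infty^n)$, and let $E_n$ be the $\theta$-space of the two norms
\[
\|(y,x)\|_0=\max(\|x\|_1,\|y-Wx\|_a),\qquad\|(y,x)\|_1=\max(\|x\|_b,\|y\|_\infty)
\]
on $\mathbb C^n\oplus\mathbb C^n$. Put $\iota y=(y,0)$ and $Q(y,x)=x$. With $J$ referring to this last couple, Lemma~\ref{lem:lift} says: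
\begin{equation}\label{eq:liftJ}
\text{for all $x$ and $t$ there is $u$ with $Qu=x$ and $J(t,u)\le27J_X(t,x)$.}
\end{equation}

\begin{proposition}\label{prop:exact}
There is $L\ge1$ depending only on $\theta$ such that for all $n$:
\begin{itemize}
\item[(i)] $\|Qu\|_{X_n}\le\|u\|_{E_n}$, and every $x$ has a lift $u$ with $Qu=x$ and $\|u\|_{E_n}\le L\|x\|_{X_n}$;
\item[(ii)] $\|\iota y\|_{E_n}\le\|y\|_{Y_n}\le L\|\iota y\|_{E_n}$.
\end{itemize}
\end{proposition}

\begin{proof}
The maps $Q$ and $\iota$ are contractions for both endpoint norms; in fact $\|\iota y\|_0=\|y\|_a$ and $\|\iota y\|_1=\|y\|_\infty$. Lemma~\ref{lem:J}(c) gives the first inequality in (i) and in (ii).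

(i) Let $x\ne0$ and $x=\sum x_k$ with $(\sum_k2^{-2k\theta}J_X(2^k,x_k)^2)^{1/2}\le2\|x\|_{X_n}$. Lift each $x_k$ to $u_k$ by \eqref{eq:liftJ} with $t=2^k$. Then $u=\sum u_k$ converges, $Qu=x$ and $\|u\|_{E_n}\le54\|x\|_{X_n}$.

(ii) Let $\iota y=\sum u_k$ with $c_k=2^{-k\theta}J(2^k,u_k)$ and $c\in\ell_2$. The pieces need not lie in $\ker Q$; we only know that $x_k=Qu_k$ satisfy $\sum x_k=0$. We correct them by a telescoping series. Put $z_k=\sum_{j\le k}x_j=-\sum_{j>k}x_j$. The two expressions and \eqref{eq:pieces} give $\|z_k\|_1\le\sum_{j\le k}2^{j\theta}c_j$ and $\|z_k\|_b\le\sum_{j>k}2^{-j(1-\theta)}c_j$, so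
\[
\tilde c_k:=2^{-k\theta}J_X(2^k,z_k)\le\sum_{j\le k}2^{-(k-j)\theta}c_j+\sum_{j>k}2^{-(j-k)(1-\theta)}c_j .
\]
The right side is a sum of shifts of $c$ with summable coefficients, so $\|\tilde c\|_2\le A_\theta\|c\|_2$ with $A_\theta=\sum_{j\ge0}2^{-j\theta}+\sum_{j\ge1}2^{-j(1-\theta)}$. By \eqref{eq:liftJ} choose $w_k$ with $Qw_k=z_k$ and $J(2^k,w_k)\le27\cdot2^{k\theta}\tilde c_k$. Then $\|w_k\|_0\le27\cdot2^{k\theta}\tilde c_k\to0$ as $k\to-\infty$ and $\|w_k\|_1\le27\cdot2^{-k(1-\theta)}\tilde c_k\to0$ as $k\to+\infty$. Put $u_k'=u_k-w_k+w_{k-1}$. We have $Qu'_k=x_k-z_k+z_{k-1}=0$, so $u_k'=\iota y'_k$, and $\sum u'_k=\iota y$ by telescoping. Since $J(2^k,\cdot)\le2J(2^{k-1},\cdot)$,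
\[
2^{-k\theta}\max\bigl(\|y_k'\|_a,2^k\|y'_k\|_\infty\bigr)=2^{-k\theta}J(2^k,u'_k)\le c_k+27\tilde c_k+54\tilde c_{k-1}.
\]
The decomposition $y=\sum y'_k$ gives $\|y\|_{Y_n}\le(1+81A_\theta)\|c\|_2$. Take the infimum over all decompositions of $\iota y$, and put $L=1+81A_\theta\geq 54$.
\end{proof}

\begin{proposition}\label{prop:lower}
$d_n(E_n)\ge c\sqrt n\,(\log(en))^{-1/a}$ with $c=1/(18\kappa_\theta)$.
\end{proposition}

\begin{proof}
Let $u_j=(We_j,e_j)$ and $f_i(y,x)=y_i$, so that $f_i(u_j)=b_{ij}/\Lambda$. We have $\|u_j\|_0=1$ and $\|u_j\|_1=\max(1,1/\Lambda)=1$, hence $\|u_j\|_{E_n}\le1$ by Lemma~\ref{lem:J}(a). For $u=(y,x)$ we have $|f_i(u)|\le\|u\|_1$ and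
\[
|f_i(u)|\le|(y-Wx)_i|+|(Wx)_i|\le\|y-Wx\|_a+\|x\|_1\le2\|u\|_0 ,
\]
hence $\|f_i\|\le2\kappa_\theta$ by Lemma~\ref{lem:J}(b). Apply Lemma~\ref{lem:trace} and \eqref{eq:S1}.
\end{proof}

\begin{remark}
The large distance comes from the twist by $W$ and not from the pieces. Since $\|x\|_2\le\min(\|x\|_1,\|x\|_b)$, $\|x\|_1\le n^{1/2}\|x\|_2$ and $\|x\|_b\le n^{1/2-1/a}\|x\|_2$, Lemma~\ref{lem:J}(a),(b) give $d_{\mathrm{BM}}(X_n,\ell_2^n)\le2\kappa_\theta n^{1/2-\theta/a}$. Since $\max(\|y\|_a,\|y\|_\infty)\le\|y\|_2$, $\|y\|_2\le n^{1/2-1/a}\|y\|_a$ and $\|y\|_2\le n^{1/2}\|y\|_\infty$, they give $d_{\mathrm{BM}}(Y_n,\ell_2^n)\le2\kappa_\theta n^{1/2-(1-\theta)/a}$.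
\end{remark}

\section{Type of the twisted sum}\label{sec:type}

Let $X$, $Y$, $E$ be the $\ell_2$-sums over $n\ge1$ of the spaces $X_n$, $Y_n$, $E_n$, and let $\iota\colon Y\to E$ and $Q\colon E\to X$ act in each summand. Because $L$ does not depend on $n$, properties (i) and (ii) of Proposition~\ref{prop:exact} hold for $X,Y,E$ with the same $L$, and $\ker Q=\iota(Y)$. As $E_n$ is a subspace of $E$, Proposition~\ref{prop:lower} gives
\begin{equation}\label{eq:dE}
d_n(E)\ge c\sqrt n\,(\log(en))^{-1/a}\qquad\text{for all }n\ge1 .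
\end{equation}
Lemma~\ref{lem:J}(d) applied to the endpoint norms of $E_n$ gives nothing better than $\sqrt m$, since $\|\cdot\|_0$ contains $\ell_1^n$ and $\|\cdot\|_1$ contains $\ell_\infty^n$. For $X_n$ and $Y_n$ it is effective. By Lemma~\ref{lem:tau}(a),(e), the numbers $\tau_m$ of $\ell_1^n$, $\ell_b^n$, $\ell_a^n$, $\ell_\infty^n$ are at most $m^{1/2}$, $m^{1/2-1/a}$, $K_a$, $m^{1/2}$. With Lemma~\ref{lem:tau}(c),
\begin{equation}\label{eq:tauXY}
\tau_m(X)\le4m^{1/2-\theta/a},\qquad\tau_m(Y)\le4K_a^{1-\theta}m^{\theta/2}.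
\end{equation}
Here $a<\infty$ is needed: for $a=\infty$ both norms defining $X_n$ would be that of $\ell_1^n$.

To pass to $E$ one would like to split $\sum\epsilon_i\xi_i$ into a lift of $\sum\epsilon_iQ\xi_i$ and a remainder in $\iota(Y)$. The lifting is not linear, so the remainder is not a signed sum of fixed vectors of $Y$, and $\tau_m(Y)$ does not apply to it. The remedy is to sum in two stages as in Lemma~\ref{lem:tau}(b) and to split after the first stage; the signs of the second stage then act on fixed vectors.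

\begin{lemma}\label{lem:three}
Let $X,Y,Z$ be Banach spaces and $\iota\colon Y\to Z$, $Q\colon Z\to X$ linear maps with $\ker Q=\iota(Y)$ that satisfy (i) and (ii) of Proposition~\ref{prop:exact} with a constant $L$. If $\tau_m(X)\le Am^\sigma$ and $\tau_m(Y)\le Am^\sigma$ for all $m$, where $\sigma\ge0$, then for each $\eta>0$ there is $C_\eta$ with $\tau_m(Z)\le C_\eta m^{\sigma+\eta}$ for all $m$. Consequently $Z$ has type $r$ for every $r>1$ with $1/r>\sigma+1/2$.
\end{lemma}

\begin{proof}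
Let $\xi_{il}\in Z$ $(i,l\le m)$ with $\sum\|\xi_{il}\|^2=1$. As before, $\sum\epsilon_{il}\xi_{il}$ is distributed like $\sum_l\epsilon'_lw_l$ with $w_l=\sum_i\epsilon_{il}\xi_{il}$. For each choice of $(\epsilon_{il})$ take $v_l\in Z$ with $Qv_l=Qw_l$ and $\|v_l\|\le L\|Qw_l\|$. Then $w_l-v_l=\iota y_l$ with $\|y_l\|\le L(\|w_l\|+L\|Qw_l\|)$. Fix $(\epsilon_{il})$ and average over $\epsilon'$, using $\|\iota\|\le1$:
\[
\Bigl(\mathbb E'\Bigl\|\sum_l\epsilon'_lw_l\Bigr\|^2\Bigr)^{1/2}\le\tau_m(Z)\Bigl(\sum_l\|v_l\|^2\Bigr)^{1/2}+\tau_m(Y)\Bigl(\sum_l\|y_l\|^2\Bigr)^{1/2}.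
\]
Now take $L_2$-norms in $(\epsilon_{il})$. Since $\|Q\|\le1$, we have $\mathbb E\sum_l\|Qw_l\|^2\le\tau_m(X)^2$, and also $\mathbb E\sum_l\|w_l\|^2\le\tau_m(Z)^2$. Therefore
\[
\tau_{m^2}(Z)\le L\tau_m(Z)\tau_m(X)+L\tau_m(Y)\bigl(\tau_m(Z)+L\tau_m(X)\bigr)\le D\bigl(m^\sigma\tau_m(Z)+m^{2\sigma}\bigr)
\]
with $D=\max(2LA,L^2A^2)$. Thus $g(m)=m^{-\sigma}\tau_m(Z)$ satisfies $g(m^2)+1\le(D+1)(g(m)+1)$. With $m_k=2^{2^k}$ and $g(2)+1\le\sqrt2+1\le3$ we get $g(m_k)\le3(D+1)^k$. This grows exponentially in $k$, while $m_k^\eta=2^{\eta2^k}$ grows doubly exponentially. So there is $M=m_k$ with $\tau_M(Z)\le M^{\sigma+\eta}$, and Lemma~\ref{lem:tau}(b) gives the bound with $C_\eta=M^{\sigma+\eta}$. For the last claim choose $\eta$ with $1/r>\sigma+\eta+1/2$ and use Lemma~\ref{lem:tau}(d).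
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $\theta=1/2$ and $\sigma=\frac12-\frac1{2a}$. As $a\ge2$, we have $\sigma\ge\frac14=\theta/2$, so by \eqref{eq:tauXY} Lemma~\ref{lem:three} applies with this $\sigma$. Hence $E$ has type $r$ for every $r>1$ with $1/r>1-\frac1{2a}$, and such $r$ exist. The lower bound is \eqref{eq:dE}. For $\beta<1/2$ the ratio $\sqrt n(\log(en))^{-1/a}/n^\beta$ tends to infinity, so $E\notin\mathcal B_{\beta<1/2}$.
\end{proof}

For $a=2$ this space has every type $r<4/3$ and satisfies $d_n(E)\ge c\sqrt{n/\log(en)}$.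

\begin{remark}
The size of $\Lambda$ enters the type estimate only through Lemma~\ref{lem:lift}, and some normalization is unavoidable there. If Proposition~\ref{prop:exact} held with $L$ independent of $n$ for $W=B$, the rest of the proof would produce a space of non-trivial type with $d_n\ge c\sqrt n$, contradicting Theorem~\ref{thm:B}.
\end{remark}

For Theorem~\ref{thm:C} we want the best type for a given $a$. The bound for $X$ in \eqref{eq:tauXY} asks for $\theta$ close to $1$, where the bound for $Y$ is poor. That loss comes from using $\ell_\infty^n$ as an endpoint, and $Y_n$ can be described without it.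

\begin{lemma}\label{lem:Y}
$\sup_m\tau_m(Y)<\infty$.
\end{lemma}

\begin{proof}
For $1<r<\infty$ and $y\in\mathbb C^n$ let $\|y\|_{r,2}=(\sum_ss^{2/r-1}(y_s^*)^2)^{1/2}$, where $y^*$ is the nonincreasing rearrangement of $(|y_i|)$; this defines the Lorentz space $\ell_{r,2}^n$. Let $1\le r_0,r_1\le\infty$, $r_0\ne r_1$, $\vartheta\in(0,1)$ and $\frac1r=\frac{1-\vartheta}{r_0}+\frac\vartheta{r_1}$. By the equivalence of the $J$- and $K$-methods and the identity $(\ell_{r_0},\ell_{r_1})_{\vartheta,2}=\ell_{r,2}$ \cite[Theorems 3.3.1 and 5.3.1]{BL}, whose constants do not depend on the measure space, the norm of the $\vartheta$-space of $(\ell_{r_0}^n,\ell_{r_1}^n)$ is equivalent to $\|\cdot\|_{r,2}$ with constants independent of $n$.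

Let $\frac1q=\frac{1-\theta}a$, so that $2\le a<q<2q<\infty$, and let $\vartheta\in(0,1)$ be given by $\frac1q=\frac{1-\vartheta}a+\frac\vartheta{2q}$. The norm of $Y_n$ and the norm of the $\vartheta$-space $Y'_n$ of $(\ell_a^n,\ell_{2q}^n)$ are both equivalent to $\|\cdot\|_{q,2}$, so $\sup_nd_{\mathrm{BM}}(Y_n,Y_n')<\infty$. By Lemmas~\ref{lem:tau}(e) and~\ref{lem:J}(d), $\tau_m(Y_n')\le4K_a^{1-\vartheta}K_{2q}^\vartheta$. Conclude with Lemma~\ref{lem:tau}(a),(c).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]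
Since $p<2$, we have $1/p'<1/2$. So $\frac1a=\min(\frac12,\frac1{p'}+\delta)$ defines $a\in[2,\infty)$ with $\frac1a>\frac1{p'}$, and there is $\theta\in(0,1)$ with $\theta/a>1/p'$. Let $E$ be the space built with these $a,\theta$. By \eqref{eq:tauXY} and Lemma~\ref{lem:Y}, Lemma~\ref{lem:three} applies with $\sigma=\frac12-\frac\theta a>0$. As $\sigma+\frac12=1-\frac\theta a<1-\frac1{p'}=\frac1p$, the space $E$ has type $p$. Finally, $\frac1a\le\frac1{p'}+\delta$ and $\log(en)\ge1$, so \eqref{eq:dE} gives the lower bound.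
\end{proof}

\subsection*{Superreflexivity}
For an ultrafilter $\mathcal U$ on a set $\Gamma$, the ultrapower $Z_{\mathcal U}$ is the quotient of the space of bounded families $(z_\gamma)_{\gamma\in\Gamma}$ in $Z$ by those with $\lim_{\mathcal U}\|z_\gamma\|=0$, normed by $\lim_{\mathcal U}\|z_\gamma\|$. A Banach space is superreflexive if and only if all its ultrapowers are reflexive.

\begin{proposition}\label{prop:super}
The space $E$ in the proof of Theorem~\ref{thm:A} is superreflexive.
\end{proposition}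

\begin{proof}
First consider $X$ and $Y$. Multiplication of the coordinates by scalars of modulus at most $1$ is a contraction on every $\ell_r^n$, hence on $X_n$ and $Y_n$ by Lemma~\ref{lem:J}(c). So $|x'|\le|x|$ coordinatewise implies $\|x'\|_X\le\|x\|_X$. The real vectors in $X$ therefore form a Banach lattice $X_{\mathbb R}$, and $x\mapsto(\operatorname{Re}x,\operatorname{Im}x)$ is a real-linear isomorphism of $X$ onto $X_{\mathbb R}\oplus X_{\mathbb R}$. By \eqref{eq:tauXY} and Lemma~\ref{lem:tau}(d), $X_{\mathbb R}$ has non-trivial type. A Banach lattice of non-trivial type is $p$-convex and $q$-concave for some $1<p\le q<\infty$, and hence has an equivalent uniformly convex norm \cite[Section 1.f]{LT}. Uniform convexity passes to ultrapowers and implies reflexivity. So $X_{\mathcal U}$, being real-isomorphic to the sum of two copies of $(X_{\mathbb R})_{\mathcal U}$, is reflexive. The same argument applies to $Y$.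

The maps $\iota$ and $Q$ induce $\iota_{\mathcal U}$ and $Q_{\mathcal U}$. By (ii), $\iota_{\mathcal U}$ is an isomorphic embedding, and by (i), $Q_{\mathcal U}$ is onto. If $\lim_{\mathcal U}\|Qu_\gamma\|=0$, take $v_\gamma$ with $Qv_\gamma=Qu_\gamma$ and $\|v_\gamma\|\le L\|Qu_\gamma\|$; then $(u_\gamma)$ and $(u_\gamma-v_\gamma)$ define the same class, and the latter lies in the range of $\iota_{\mathcal U}$. So $E_{\mathcal U}$ has a closed subspace isomorphic to $Y_{\mathcal U}$ with quotient isomorphic to $X_{\mathcal U}$. A Banach space with a reflexive subspace whose quotient is reflexive is itself reflexive.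
\end{proof}

\section{The upper bound}\label{sec:upper}

The proof of Theorem~\ref{thm:B} reverses Section~\ref{sec:idea}. A converse of Lemma~\ref{lem:trace} reduces the distance to trace norms of weighted matrices $(f_i(u_j))$. Type limits the number of columns on which all sign patterns can appear. An entropy theorem then shows that there are few essentially different rows, so the matrix is close to one of small rank. We use two published results.

\begin{theorem}[Lindenstrauss--Pe{\l}czy\'nski, Kwapie\'n; see {\cite[Ch.~2]{Pi}}]\label{thm:LP}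
Let $F$ be finite-dimensional and suppose that $\sum_i\|\sum_jU_{ij}x_j\|^2\le D^2\sum_j\|x_j\|^2$ for all $N$, all $x_1,\dots,x_N\in F$ and all complex $N\times N$ matrices $U$ with $\|U\|_{2\to2}\le1$. Then $d_{\mathrm{BM}}(F,\ell_2^{\dim F})\le D$.
\end{theorem}

Let $\mathcal A$ be a class of real functions on a set $\Omega$ and $t>0$. Points $x_1,\dots,x_m\in\Omega$ are \emph{$t$-shattered} by $\mathcal A$ if there are levels $h_1,\dots,h_m$ such that for each $\epsilon\in\{\pm1\}^m$ some $g\in\mathcal A$ has $g(x_k)\ge h_k+t$ when $\epsilon_k=1$ and $g(x_k)\le h_k$ when $\epsilon_k=-1$. The largest such $m$ is $\mathrm{vc}(\mathcal A,t)$. For a probability $\mu$ on $\Omega$, the covering number $N(\mathcal A,t,L_2(\mu))$ is the least number of balls of radius $t$ in $L_2(\mu)$ that cover $\mathcal A$.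

\begin{theorem}[Mendelson--Vershynin {\cite[Theorem 1]{MV}}]\label{thm:MV}
There are absolute constants $K_0,c_0>0$ such that for every class $\mathcal A$ of real functions bounded by $1$ on a set $\Omega$, every probability $\mu$ on $\Omega$ and $0<t<1$,
\[
N(\mathcal A,t,L_2(\mu))\le(2/t)^{K_0\,\mathrm{vc}(\mathcal A,c_0t)} .
\]
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $E$ have type $p$ with constant $T$, let $n\ge16$ and $F\subseteq E$ with $\dim F\le n$. Let $B_F$, $B_{F^*}$ be the closed unit balls.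

\emph{Step 1: reduction to a trace norm.} Let $\|U\|_{2\to2}\le1$ and $\sum_j\|x_j\|^2=1$. Write $x_j=\alpha_j\hat x_j$ with $\alpha_j=\|x_j\|$ and $\hat x_j\in B_F$. Put $v_i=\sum_jU_{ij}x_j$. Choose $f_i\in B_{F^*}$ with $f_i(v_i)=\|v_i\|$, and $\omega_i\ge0$ with $\sum\omega_i^2=1$ and $\sum\omega_i\|v_i\|=(\sum\|v_i\|^2)^{1/2}$. With $M_{ij}=\omega_i\alpha_jf_i(\hat x_j)$, inequality \eqref{eq:duality} gives
\[
\Bigl(\sum_i\|v_i\|^2\Bigr)^{1/2}=\sum_i\omega_if_i(v_i)=\sum_{i,j}U_{ij}M_{ij}\le\|M\|_{S_1}.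
\]
The matrix $M$ represents $z\mapsto(\omega_if_i(\sum_jz_jx_j))_i$, which factors through $F$, so $\operatorname{rank}M\le n$. Also $\|M\|_{HS}^2\le\sum_{i,j}\omega_i^2\alpha_j^2=1$. By Theorem~\ref{thm:LP}, any bound on $\|M\|_{S_1}$ valid for all such $M$ is a bound on $d_{\mathrm{BM}}(F,\ell_2^{\dim F})$. In particular \eqref{eq:schatten} gives the bound $\sqrt n$.

\emph{Step 2: combinatorial dimension.} This is the only use of type. Let $\mathcal A=\{\operatorname{Re}f|_{B_F}:f\in B_{F^*}\}$, a class of functions bounded by $1$ on $\Omega=B_F$. Suppose that $\xi_1,\dots,\xi_m\in B_F$ are $t$-shattered, the pattern $\epsilon$ being realized by $\operatorname{Re}f_\epsilon$. At $\xi_k$ one of $\operatorname{Re}f_\epsilon$, $\operatorname{Re}f_{-\epsilon}$ is $\ge h_k+t$ and the other is $\le h_k$, the first being $\operatorname{Re}f_\epsilon$ exactly when $\epsilon_k=1$. So $\epsilon_k\operatorname{Re}(f_\epsilon-f_{-\epsilon})(\xi_k)\ge t$; subtracting $f_{-\epsilon}$ has removed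 the levels. Summing over $k$ gives $mt\le2\|\sum\epsilon_k\xi_k\|$ for every $\epsilon$, and averaging gives $mt\le2Tm^{1/p}$. Hence $\mathrm{vc}(\mathcal A,t)\le(2T/t)^{p'}$.

\emph{Step 3: approximation by small rank.} Let $\mu=\sum_j\alpha_j^2\delta_{\hat x_j}$ and $0<t<1$. Both $\operatorname{Re}f_i$ and $\operatorname{Im}f_i=\operatorname{Re}(-\sqrt{-1}\,f_i)$ belong to $\mathcal A$. Cover $\mathcal A$ by Theorem~\ref{thm:MV} and let $g_1,\dots,g_R$ be the complex functions whose real and imaginary parts are centers of the covering balls. Each $f_i$ is within $\sqrt2\,t$ of some $g_{r(i)}$ in $L_2(\mu)$, and by Step 2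
\[
R\le(2/t)^{2K_0(2T/(c_0t))^{p'}}=\exp\bigl(K't^{-p'}\log(2/t)\bigr),\qquad K'=2K_0(2T/c_0)^{p'} .
\]
The rows of $M'_{ij}=\omega_i\alpha_jg_{r(i)}(\hat x_j)$ are multiples of $R$ vectors, so $\operatorname{rank}M'\le R$, and
\[
\|M-M'\|_{HS}^2=\sum_i\omega_i^2\|f_i-g_{r(i)}\|_{L_2(\mu)}^2\le2t^2 .
\]
Let $P$ be the orthogonal projection onto the range of $M'$ and $P^\perp=\mathrm{Id}-P$. Then $M=PM+P^\perp M$, where $PM$ has rank $\le R$ and Hilbert--Schmidt norm $\le1$, while $P^\perp M=P^\perp(M-M')$ has rank $\le n$ and Hilbert--Schmidt norm $\le\sqrt2\,t$. By \eqref{eq:schatten},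
\[
\|M\|_{S_1}\le\sqrt R+\sqrt{2n}\,t .
\]

\emph{Step 4: choice of $t$.} We take $t$ as small as is compatible with $R\le\sqrt n$. Put $\psi=(\log\log n/\log n)^{1/p'}$ and $t=\lambda\psi$ with $\lambda^{p'}=\max(1,4K')$. If $t\ge1$, Step 1 gives the bound $\sqrt n\le\lambda\sqrt n\,\psi$. Let $t<1$. Since $n\ge16>e^e$, we have $\log\log n\ge1$; with $\lambda\ge1$ this gives $\log(2/t)\le\log2+\frac1{p'}\log\log n\le2\log\log n$. As $t^{-p'}=\lambda^{-p'}\log n/\log\log n$, we get $\log R\le2K'\lambda^{-p'}\log n\le\frac12\log n$. Therefore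
\[
d_{\mathrm{BM}}(F,\ell_2^{\dim F})\le n^{1/4}+\sqrt2\,\lambda\sqrt n\,\psi .
\]
Finally, $1/p'\le1/2$ and $\log n\le2\sqrt n$ give $\psi\ge(\log n)^{-1/2}\ge2^{-1/2}n^{-1/4}$, so $n^{1/4}\le\sqrt2\sqrt n\,\psi$. The theorem holds with $C=\sqrt2(1+\lambda)$, which depends only on $p$ and $T$.
\end{proof}

\begin{remark}\label{rem:john}
Step 1 uses neither type nor $n\ge16$, so it proves John's bound $d_n(E)\le\sqrt n$ for every $E$ and $n$. The bound $\|M\|_{S_1}\le\sqrt n\,\|M\|_{HS}$ is sharp only when $M$ has $n$ equal singular values; Step 3 shows that under type all singular values beyond the first $R$ have total square sum at most $2t^2$.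
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:D}]
If $E$ has type $p>1$, Theorem~\ref{thm:B} gives $d_n(E)=O(\sqrt n(\log n)^{-\gamma})$ for every $\gamma<1/p'$, because $(\log\log n)^{1/p'}=O((\log n)^{1/p'-\gamma})$. Conversely, such a bound gives $d_M(E)<\sqrt M$ for large $M$, and Corollary~\ref{cor:converse} applies. Given $\gamma>0$, take $a\ge2$ with $1/a<\gamma$. For the space of Theorem~\ref{thm:A}, $d_n(E)\,n^{-1/2}(\log n)^\gamma\ge c\,(\log n)^\gamma(\log(en))^{-1/a}\to\infty$, so this $\gamma$ does not work for it.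
\end{proof}

\begin{thebibliography}{9}

\bibitem{BL}
Bergh and L\"ofstr\"om, \emph{Interpolation Spaces}.

\bibitem{LT}
Lindenstrauss and Tzafriri, \emph{Classical Banach Spaces II}.

\bibitem{MV}
Mendelson and Vershynin, \emph{Entropy and the combinatorial dimension}, Invent. Math. 152 (2003).

\bibitem{MS}
Masato Mimura and Hiroki Sako, \emph{Group approximation in Cayley topology and coarse geometry, Part II: Fibered coarse embeddings}, arXiv:1804.10614 (2018).

\bibitem{Pi}
Pisier, \emph{Factorization of linear operators and geometry of Banach spaces}, CBMS 60.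

\end{thebibliography}
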